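\title{A left-orderable group without non-Abelian free subgroups that is not Conradian left-orderable}

\begin{abstract}
Linnell conjectured that a left-orderable group without non-Abelian free subgroups admits a Conradian left-ordering. We disprove this. For every $d\ge 2$ we construct a nontrivial, finitely generated, perfect group of piecewise linear homeomorphisms of the line in which any $d$ elements fix a common bi-infinite arithmetic progression; the fixed points come from the Borsuk--Ulam theorem. A law for piecewise linear maps with a bounded number of breakpoints then excludes non-Abelian free subgroups, while perfectness excludes Conradian orderings.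
\end{abstract}

\section{The question and the result}\label{sec:intro}

A group $G$ is \emph{left-orderable} if it admits a strict total order $<$ such that $g<h$ implies $fg<fh$ for all $f,g,h\in G$. Such a left-ordering is \emph{Conradian} if
\[
g<hg^2\qquad\text{for all } g,h\in G \text{ with } g>1,\ h>1,
\]
and $G$ is \emph{Conradian left-orderable} if it admits a Conradian left-ordering.

Left-invariance controls multiplication by a positive element on the right: $h>1$ gives $x<xh$, and in particular $g<g^2$ for $g>1$. It says nothing about multiplication by $h$ on the left. If the order is also right-invariant, then $hg^2>g^2>g$. So the Conradian condition is a fragment of right-invariance, and every left-ordering of an Abelian group satisfies it. The existence of a Conradian ordering has an algebraic description. A group is \emph{locally indicable} if each of its nontrivial finitely generated subgroups maps onto $\mathbb Z$.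

\begin{theorem}[Conrad \cite{Conrad}; see also \cite{Brodskii,RR,Navas}]\label{thm:conrad}
A group is Conradian left-orderable if and only if it is locally indicable.
\end{theorem}

Conrad's own condition asks, for $g,h>1$, for some $n\ge1$ with $g<hg^n$. The condition with $n=2$ implies it, and a group has an order of one kind if and only if it has one of the other. The following conjecture is stated in \cite{CR}.

\begin{quote}
\textbf{Conjecture} (Linnell). \emph{A left-orderable group that contains no non-Abelian free subgroup is Conradian left-orderable.}
\end{quote}

Both hypotheses pass to subgroups, so by Theorem~\ref{thm:conrad} the conjecture says that a nontrivial finitely generated left-orderable group without non-Abelian free subgroups maps onto $\mathbb Z$. Two theorems make a positive answer the natural guess. Left-orderable groups without non-Abelian free subsemigroups are Conradian left-orderable \cite{LMR}, and amenable left-orderable groups are locally indicable \cite{WM}. Groups of either kind contain no non-Abelian free subgroup, so the conjecture would contain both theorems. The group $\mathrm{PL}_+([0,1])$ of increasing piecewise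 linear homeomorphisms of $[0,1]$ fits the same pattern: it is locally indicable (Lemma~\ref{lem:slope}) and has no non-Abelian free subgroup (Proposition~\ref{prop:nofree}). Nevertheless the conjecture is false.

\begin{theorem}\label{thm:A}
There is a finitely generated perfect group $G\neq1$ of homeomorphisms of $\mathbb R$ which is left-orderable, contains no non-Abelian free subgroup, and is not Conradian left-orderable.
\end{theorem}

This is the case $d=2$ of the construction that proves the following stronger statement.

\begin{theorem}\label{thm:B}
For every $d\ge2$ there is a finitely generated perfect left-orderable group $G_d\ne1$ such that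
\begin{enumerate}
\item $G_d$ has no non-Abelian free subgroup;
\item every subgroup of $G_d$ generated by at most $d$ elements embeds in a direct product of copies of $\mathrm{PL}_+([0,1])$ and is locally indicable, so Conradian left-orderable;
\item $G_d$ is not Conradian left-orderable.
\end{enumerate}
\end{theorem}

The idea is to separate the two properties of $\mathrm{PL}_+([0,1])$ just mentioned. Both come from fixed points, but local indicability needs a point fixed by the whole group, while the absence of free subgroups concerns two elements at a time. We therefore build a piecewise linear action on $\mathbb R$ with no global fixed point in which every $d$-tuple of elements fixes an arithmetic progression that depends on the tuple. The generators act near each even integer $k$ in a way prescribed by a label, a point of a $d$-dimensional sphere (Section~\ref{sec:groups}). If the labels are antisymmetric about $k$, the displacements of $k$ under $d$ given words form an odd map from the sphere to $\mathbb R^d$, and a zero of this map is a label for which all $d$ words fix $k$ (Section~\ref{sec:BU}). One labeling is antisymmetric at all scales and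 serves all tuples at once (Section~\ref{sec:omega}). The groups are perfect whatever the labels are (Section~\ref{sec:perfect}). Finally, two elements act on infinitely many intervals, and a single relation must hold on all of them; it is supplied by a law for maps with a bounded number of breakpoints (Section~\ref{sec:law}).

\section{Background}\label{sec:background}

Maps are composed from right to left. We write $H'=[H,H]$ and $H''=(H')'$; a group $H$ is \emph{perfect} if $H'=H$, and then every homomorphism $H\to\mathbb Z$ is trivial.

\medskip\noindent\textbf{Actions on the line.} The group $\mathrm{Homeo}_+(\mathbb R)$ of increasing homeomorphisms is left-orderable: enumerate the rationals $q_1,q_2,\dots$ and put $f<g$ if $f(q_i)<g(q_i)$ for the first $i$ with $f(q_i)\ne g(q_i)$. An increasing homeomorphism of $\mathbb R$ or of a compact interval $J$ is \emph{piecewise linear} (PL) if every compact subinterval is a union of finitely many intervals on which it is affine. A \emph{breakpoint} is an interior point at which the left and right slopes differ. The PL homeomorphisms of $J$ form the group $\mathrm{PL}_+(J)$.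

\begin{lemma}\label{lem:slope}
Let $Q\ne1$ be a finitely generated group of increasing PL homeomorphisms of $\mathbb R$ or of $[0,1]$ with a global fixed point. Then $Q$ maps onto $\mathbb Z$. In particular $\mathrm{PL}_+([0,1])$ is locally indicable.
\end{lemma}

\begin{proof}
The set of global fixed points is closed, nonempty and not everything, so a component of its complement has an endpoint $\xi$ fixed by $Q$. Say $\xi$ is the left endpoint; otherwise use left slopes. By the chain rule the right slope at $\xi$ is a homomorphism $Q\to\mathbb R_{>0}$. If it were trivial, each of the finitely many generators would be the identity on a common interval $[\xi,\xi+\eta]$ with $\eta>0$, contrary to the choice of $\xi$. The image is a nontrivial finitely generated torsion-free Abelian group, so it is some $\mathbb Z^m$ with $m\ge1$ and maps onto $\mathbb Z$.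
\end{proof}

\noindent\textbf{Thompson's group.} The group $F\le\mathrm{PL}_+([0,1])$ consists of the maps whose breakpoints are dyadic rationals and whose slopes are powers of $2$. It is generated by two elements, and $F'$ is the kernel of
\begin{equation}\label{eq:ab}
F\to\mathbb Z^2,\qquad f\mapsto\bigl(\log_2f'(0^+),\ \log_2f'(1^-)\bigr);
\end{equation}
see \cite{CFP}. We use the element $\phi\in F$ given by
\[
\phi(x)=\tfrac x2\ \text{ on }[0,\tfrac12],\qquad \phi(x)=x-\tfrac14\ \text{ on }[\tfrac12,\tfrac34],\qquad \phi(x)=2x-1\ \text{ on }[\tfrac34,1],
\]
and we fix a finite generating set $X$ of $F$ with $\phi\in X$.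

\medskip\noindent\textbf{Borsuk--Ulam theorem.} A continuous map $\delta\colon S^d\to\mathbb R^d$ that is odd, that is, $\delta(-z)=-\delta(z)$, has a zero.

\medskip\noindent\textbf{Free groups.} In a free group the centralizer of a nontrivial element is infinite cyclic. A non-Abelian free group contains a copy of the free group $\mathbb F_2$ of rank $2$, and $\mathbb F_2$ is not solvable.

\section{Groups attached to labelings}\label{sec:groups}

For $f\in F$, a center $c\in\mathbb R$, a length $\ell>0$ and a sign $\sigma=\pm1$, let
\[
L(x)=c+\sigma\ell\,(x-\tfrac12),
\]
an affine bijection from $[0,1]$ onto $J=[c-\frac\ell2,c+\frac\ell2]$. The homeomorphism $LfL^{-1}$ of $J$ is the \emph{copy of $f$ with center $c$, length $\ell$ and sign $\sigma$}. It is increasing for either sign, and $f\mapsto LfL^{-1}$ is a homomorphism. A copy of length $0$ is the identity of a point.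

Copies of $F$ on the intervals $[k,k+1]$, $k\in\mathbb Z$, fix the integers, and the slopes there are homomorphisms. To destroy them we add copies on intervals centered at the integers. At an even integer we want the copy to depend continuously on a parameter $z$ in a sphere, with $-z$ giving the mirror image: the length $\ell(z)$ should be even and the sign $\sigma(z)$ odd. A continuous odd sign does not exist on a connected sphere, so the length must vanish where the sign changes. One family of intervals is then not enough: at a label with $\ell(z)=0$ the integer would remain a global fixed point, and Lemma~\ref{lem:slope} would give a map onto $\mathbb Z$. Nor are $d$ families enough on a $d$-sphere, because the $d$ odd functions $\sigma_i\ell_i$ have a common zero. We use $d+1$ families, read off from the coordinates of a cube.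

Fix $d\ge1$ and let
\[
S=\{y\in\mathbb R^{d+1}:\max_i|y_i|=1\}.
\]
The map $y\mapsto y/\|y\|_2$ is an odd homeomorphism $S\to S^d$, so the Borsuk--Ulam theorem holds for $S$. Let $\mathcal I$ be the set of nonempty subsets of $\{1,\dots,d+1\}$. For $y\in S$ and $I\in\mathcal I$ put
\[
\ell_i(y)=\max(0,2|y_i|-1),\qquad \ell_I(y)=\min_{i\in I}\ell_i(y),\qquad \sigma_I(y)=\operatorname{sign}(y_{\min I}),
\]
the last only where $\ell_I(y)>0$. The functions $\ell_I$ are continuous and even with values in $[0,1]$, and
\begin{equation}\label{eq:max}
\max_i\ell_i(y)=1\qquad(y\in S).
\end{equation}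
Where $\ell_I>0$ we have $|y_{\min I}|>\frac12$, so $\sigma_I$ is locally constant and odd there. The sets $I$ with more than one element are needed only in Section~\ref{sec:perfect}.

\begin{definition}
A \emph{labeling} is a map $\Lambda$ on $\mathbb Z$ with $\Lambda(k)\in S$ for $k$ even and $\Lambda(k)\in\{\pm1\}$ for $k$ odd. Let $T=\{0,*\}\cup\mathcal I$ be the set of \emph{types}. For $f\in F$ and $t\in T$ let $f_t$ be the homeomorphism of $\mathbb R$ that consists of the following copies of $f$ and is the identity elsewhere (Figure~\ref{fig:gens}):
\begin{itemize}
\item $f_0$: center $k+\frac12$, length $1$, sign $(-1)^k$, for all $k\in\mathbb Z$;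
\item $f_*$: center $k$, length $1$, sign $\Lambda(k)$, for all odd $k$;
\item $f_I$: center $k$, length $\ell_I(\Lambda(k))$, sign $\sigma_I(\Lambda(k))$, for all even $k$.
\end{itemize}
Let $\mathbb F_{\mathcal A}$ be the free group on the finite set $\mathcal A=X\times T$, let $\rho_\Lambda\colon\mathbb F_{\mathcal A}\to\mathrm{Homeo}_+(\mathbb R)$ be the homomorphism with $\rho_\Lambda(x,t)=x_t$, and let $G_\Lambda$ be its image.
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2,yscale=0.75,>=stealth]
\draw (-0.7,0)--(4.7,0);
\foreach \k in {0,1,2,3,4} {\draw[dotted] (\k,0)--(\k,3.3); \node[below] at (\k,0) {$\k$};}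
\foreach \a/\b in {0.03/0.97,1.97/1.03,2.03/2.97,3.97/3.03} \draw[->,thick] (\a,3)--(\b,3);
\draw[thick] (-0.03,3)--(-0.7,3); \draw[thick] (4.03,3)--(4.7,3);
\draw[->,thick] (0.5,2)--(1.5,2); \draw[->,thick] (3.5,2)--(2.5,2);
\draw[->,thick] (-0.5,1)--(0.5,1); \draw[->,thick] (2.25,1)--(1.75,1);
\node[circle,fill,inner sep=1pt] at (4,1) {};
\node at (-1,3) {$f_0$}; \node at (-1,2) {$f_*$}; \node at (-1,1) {$f_I$};
\end{tikzpicture}
\caption{Each arrow is a copy of $[0,1]$, pointing from the image of $0$ to the image of $1$, on which $f\in F$ acts. The arrows of $f_0$ run from even to odd integers. Those of $f_*$ are centered at odd integers and directed by the label $\pm1$. Those of $f_I$ are centered at even integers, with length and direction given by the label in $S$; here the lengths are $1$, $\frac12$, $0$.}\label{fig:gens}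
\end{figure}

For each type the intervals have disjoint interiors and length at most $1$, and $f\mapsto f_t$ is a homomorphism. Hence $G_\Lambda$ is a finitely generated group of increasing PL homeomorphisms of $\mathbb R$ that contains $f_t$ for all $f\in F$ and $t\in T$; it is nontrivial since $\phi_0\ne1$. The map $f_0$ does not depend on $\Lambda$, and unwinding the definition gives, for $|t|\le1$,
\begin{equation}\label{eq:f0}
f_0(k+t)=\begin{cases}k+\operatorname{sign}(t)\,f(|t|),& k\text{ even},\\ k+\operatorname{sign}(t)\,\bigl(1-f(1-|t|)\bigr),& k\text{ odd}.\end{cases}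
\end{equation}
So $f_0$ commutes with the reflection in every integer and with translations by even integers.

A \emph{letter} is an element of $\mathcal A^{\pm1}$; it acts as $f_t$ with $f\in X^{\pm1}$, and it moves every point by less than $1$. Two formal properties of $\rho_\Lambda$ will be used: it is compatible with reflection, and short words see only nearby labels.

\begin{lemma}\label{lem:reflect}
Let $\iota(x)=-x$ and $\overline\Lambda(k)=-\Lambda(-k)$. Then $\rho_{\overline\Lambda}(w)=\iota\,\rho_\Lambda(w)\,\iota$ for all $w\in\mathbb F_{\mathcal A}$.
\end{lemma}

\begin{proof}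
It suffices to treat $w\in\mathcal A$. For type $0$ both sides are $f_0$. Conjugation by $\iota$ replaces $L$ by $\iota L$, so it turns the copy with data $(k,\ell,\sigma)$ into the copy with data $(-k,\ell,-\sigma)$. This is the copy that $\overline\Lambda$ prescribes at $-k$: the label there is $-\Lambda(k)$, the function $\ell_I$ is even and $\sigma_I$ is odd.
\end{proof}

\begin{lemma}\label{lem:local}
Let $p$ be even, $m\ge1$, and let $\Lambda,\Lambda'$ be labelings with $\Lambda(p+i)=\Lambda'(i)$ for $|i|<m$. Then $\rho_\Lambda(w)(p)=p+\rho_{\Lambda'}(w)(0)$ for every $w$ of length at most $m$.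
\end{lemma}

\begin{proof}
First, $\rho_\Lambda(s)(p+x)=p+\rho_{\Lambda'}(s)(x)$ for every letter $s$ and $|x|\le m-1$. For type $0$ this holds because $p$ is even. For the other types choose an integer $i$ with $|x-i|\le\frac12$; then $|i|<m$, the integers $i$ and $p+i$ have the same parity and the same label, and the action on $[i-\frac12,i+\frac12]$ depends only on these. Now apply the letters of $w$ one at a time, starting from $0$. The $j$-th letter is applied at a point of absolute value at most $j-1\le m-1$, so the identity propagates through the whole word.
\end{proof}

\section{Fixing the origin}\label{sec:BU}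

Let $\Lambda$ assign labels to the nonzero integers only, with $\Lambda(-k)=-\Lambda(k)$; we call such $\Lambda$ an \emph{antisymmetric partial labeling}. For $z\in S$ let $\Lambda_z$ be the labeling that extends $\Lambda$ by $\Lambda_z(0)=z$, and for $w\in\mathbb F_{\mathcal A}$ put
\[
\delta_w(z)=\rho_{\Lambda_z}(w)(0).
\]
Extend $f\in F$ to $\mathbb R$ by the identity outside $[0,1]$. With $\ell=\ell_I(z)>0$ and $\sigma=\sigma_I(z)$,
\begin{equation}\label{eq:fI}
f_I(x)=\sigma\ell\,\Bigl(f\bigl(\tfrac12+\tfrac{\sigma x}{\ell}\bigr)-\tfrac12\Bigr)\qquad(|x|\le\tfrac12).
\end{equation}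

\begin{example}\label{ex:square}
Let $d=1$, so that $S$ is the boundary of the square $[-1,1]^2$, and let $w$ act as $\phi_{\{1\}}\phi_{\{2\}}$. Since $\phi(\frac12)=\frac14$, formula \eqref{eq:fI} gives $x:=\phi_{\{2\}}(0)=-\frac14\sigma_{\{2\}}\ell_2$, and $\delta_w(z)=\phi_{\{1\}}(x)$.

On the right edge $z=(1,t)$ we have $\ell_1=1$, $\sigma_{\{1\}}=1$ and $|x|\le\frac14$. So $\delta_w=\phi(\frac12+x)-\frac12$, which is $x-\frac14$ for $x\ge0$ and $\frac x2-\frac14$ for $x\le0$. This vanishes only for $x=\frac14$, that is, for $t=-1$.

On the top edge $z=(t,1)$ we have $x=-\frac14$; write $\ell=\ell_1$. If $\ell\le\frac12$, then $x$ is not interior to $[-\frac\ell2,\frac\ell2]$ and $\delta_w=-\frac14$. If $\ell>\frac12$ and $t>0$, then $\delta_w=\ell(\phi(\frac12-\frac1{4\ell})-\frac12)=-\frac\ell4-\frac18$. If $\ell>\frac12$ and $t<0$, then $\frac12+\frac1{4\ell}\ge\frac34$ and $\delta_w=-\ell(\frac1{2\ell}-\frac12)=\frac{\ell-1}2$, which vanishes only for $t=-1$.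

Thus $\delta_w$ is continuous and negative on these two edges except at the corners $\pm(1,-1)$. On the other two edges it has the opposite sign, by Lemma~\ref{lem:BU} below. At $z=(1,-1)$ neither letter fixes the origin: $\phi_{\{2\}}$ sends $0$ to $\frac14$ and $\phi_{\{1\}}$ sends it back. For an arbitrary word no computation is needed: along a path in $S$ from $z$ to $-z$ the displacement goes from $\delta_w(z)$ to $-\delta_w(z)$, so it vanishes somewhere. For $d$ words at once the Borsuk--Ulam theorem replaces the intermediate value theorem.
\end{example}

\begin{lemma}\label{lem:BU}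
Let $\Lambda$ be an antisymmetric partial labeling. Each $\delta_w\colon S\to\mathbb R$ is odd and continuous. Hence for any $u_1,\dots,u_d\in\mathbb F_{\mathcal A}$ there is $y\in S$ with $\delta_{u_i}(y)=\delta_{u_i}(-y)=0$ for all $i$.
\end{lemma}

\begin{proof}
Antisymmetry gives $\overline{\Lambda_z}=\Lambda_{-z}$, so Lemma~\ref{lem:reflect} yields $\delta_w(-z)=\iota\rho_{\Lambda_z}(w)\iota(0)=-\delta_w(z)$.

For continuity it suffices to show that $(z,x)\mapsto\rho_{\Lambda_z}(s)(x)$ is continuous on $S\times\mathbb R$ for each letter $s$, since $\delta_w$ is obtained by composing such maps. Letters of type $0$ or $*$ do not depend on $z$, and a letter $f_I$ depends on $z$ only for $|x|\le\frac12$ and fixes $\pm\frac12$. So consider $f_I$ on $S\times[-\frac12,\frac12]$. On the open set where $\ell_I(z)>0$ the sign is locally constant and \eqref{eq:fI} is continuous in $(z,x)$. At a point $(z_0,x_0)$ with $\ell_I(z_0)=0$ the value is $x_0$, and $|f_I(x)-x_0|\le\ell_I(z)+|x-x_0|$, which tends to $0$ as $(z,x)\to(z_0,x_0)$.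

The last claim is the Borsuk--Ulam theorem for $(\delta_{u_1},\dots,\delta_{u_d})\colon S\to\mathbb R^d$.
\end{proof}

\section{A labeling that is antisymmetric at all scales}\label{sec:omega}

Lemma~\ref{lem:BU} spends the label at one point to produce one common fixed point of one tuple. We need this for all tuples, at periodically many points each, within one labeling. By Lemma~\ref{lem:local} antisymmetry is needed only within a radius equal to the length of the words. So we assign the $n$-th tuple to the odd multiples of $2^n$ and require three things: the labels within distance $2^n$ of such a point are antisymmetric about it; they are the same for all such points, so that one choice serves all; and they are determined before step $n$.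

Write a nonzero integer as $k=2^{\nu(k)}q$ with $q$ odd, and put $\epsilon(k)=1$ if $q\equiv1\pmod 4$ and $\epsilon(k)=-1$ if $q\equiv3\pmod4$. Then $\nu(-k)=\nu(k)$, $\epsilon(-k)=-\epsilon(k)$, and adding to $k$ a multiple of $2^{\nu(k)+2}$ changes neither $\nu$ nor $\epsilon$. Given $y_1,y_2,\ldots\in S$, put $y_0=1$ and define the labeling
\[
\omega(k)=\epsilon(k)\,y_{\nu(k)}\quad(k\neq0),\qquad \omega(0)=(1,\dots,1).
\]
With $\pm$ for $\pm1$, the first labels are
\[
\begin{array}{c|ccccccccccccccc}
k&1&2&3&4&5&6&7&8&9&10&11&12&13&14&15\\\hline
\omega&+&y_1&-&y_2&+&-y_1&-&y_3&+&y_1&-&-y_2&+&-y_1&-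
\end{array}
\]
They are antisymmetric about $8$, and the blocks of radius $3$ around $4$ and $12$ agree except for the sign at the center. That sign is forced by antisymmetry about $8$, and it is harmless because the zero set in Lemma~\ref{lem:BU} is symmetric.

\begin{lemma}\label{lem:sym}
Let $n\ge1$, let $p$ be an odd multiple of $2^n$, and let $0<|i|<2^n$. Then $\nu(p+i)<n$, $\omega(p-i)=-\omega(p+i)$ and $\omega(p+i)=\omega(2^n+i)$.
\end{lemma}

\begin{proof}
Since $2^n$ divides $p$ but not $i$, we have $\nu(p+i)=\nu(i)\le n-1$. So adding a multiple of $2^{n+1}$ to $\pm(p+i)$ does not change the label. Now $p-i=-(p+i)+2p$ and $2^n+i=(p+i)-(p-2^n)$, and $2^{n+1}$ divides both $2p$ and $p-2^n$.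
\end{proof}

\begin{proposition}\label{prop:fixed}
The points $y_1,y_2,\ldots\in S$ can be chosen so that for every $d$-tuple $(u_1,\dots,u_d)$ of elements of $\mathbb F_{\mathcal A}$ there is $n\ge1$ such that $\rho_\omega(u_1),\dots,\rho_\omega(u_d)$ fix all odd multiples of $2^n$.
\end{proposition}

\begin{proof}
For each $m\ge0$ the $d$-tuples whose longest entry has length $m$ form a finite nonempty set. List all $d$-tuples in order of this maximal length; the entries $u_{n,1},\dots,u_{n,d}$ of the $n$-th tuple then have length at most $n-1<2^n$.

Suppose $y_1,\dots,y_{n-1}$ are chosen. Define a partial labeling $\Lambda^n$ by $\Lambda^n(i)=\omega(2^n+i)$ for $0<|i|<2^n$, and for $|i|\ge2^n$ by $\operatorname{sign}(i)\,(1,\dots,1)$ if $i$ is even and $\operatorname{sign}(i)$ if $i$ is odd. By Lemma~\ref{lem:sym} it involves only $y_1,\dots,y_{n-1}$ and is antisymmetric. Let $y_n$ be given by Lemma~\ref{lem:BU} for $\Lambda^n$ and the $n$-th tuple. This defines $\omega$.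

Let $p$ be an odd multiple of $2^n$ and $z=\omega(p)=\pm y_n$. By Lemma~\ref{lem:sym}, $\omega(p+i)=\Lambda^n_z(i)$ for all $|i|<2^n$. Lemma~\ref{lem:local} with $m=2^n$ gives $\rho_\omega(u_{n,i})(p)=p+\delta_{u_{n,i}}(\pm y_n)=p$.
\end{proof}

\section{The groups are perfect}\label{sec:perfect}

We have no control over the points $y_n$, so perfectness must hold for all labelings.

\begin{proposition}\label{prop:perfect}
For every labeling $\Lambda$ the group $G=G_\Lambda$ is perfect.
\end{proposition}

Since $f\mapsto f_t$ is a homomorphism, $f_t\in G'$ whenever $f\in F'$. By \eqref{eq:ab} only the slopes at the two ends of $[0,1]$ remain to be dealt with. For the types $*$ and $I$, conjugation by $\phi_0^{\pm1}$ pushes the ends of each interval into its interior.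

\begin{lemma}\label{lem:star}
$f_*\in G'$ and $f_I\in G'$ for all $f\in F$ and $I\in\mathcal I$.
\end{lemma}

\begin{proof}
We have $\phi(u)=\frac u2$ for $u\le\frac12$, and $\phi^{-1}(x)=\frac{x+1}2$ on $[\frac12,1]$, so $1-\phi^{-1}(1-u)=\frac u2$ for $u\le\frac12$. By \eqref{eq:f0}, for $|t|\le\frac12$,
\[
\phi_0(k+t)=k+\tfrac t2\quad(k\text{ even}),\qquad \phi_0^{-1}(k+t)=k+\tfrac t2\quad(k\text{ odd}).
\]
Let $\theta(x)=\frac14+\frac x2$, and let $f^\theta$ be $\theta f\theta^{-1}$ on $[\frac14,\frac34]$ and the identity on the rest of $[0,1]$. Its breakpoints are dyadic, its slopes are powers of $2$, and it is the identity near $0$ and $1$, so $f^\theta\in F'$. If $L(x)=k+\sigma\ell(x-\frac12)$ defines one of the copies in $f_I$, then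
\[
\phi_0L(x)=k+\tfrac12\sigma\ell\,(x-\tfrac12)=k+\sigma\ell\,(\theta(x)-\tfrac12)=L\theta(x).
\]
So $\phi_0f_I\phi_0^{-1}$ equals $L\theta f\theta^{-1}L^{-1}$ on each interval $L([\frac14,\frac34])$ and is the identity off these intervals. That is, $\phi_0f_I\phi_0^{-1}=(f^\theta)_I\in G'$, and $f_I\in G'$ because $G'$ is normal. For $k$ odd and $\ell=1$ the displayed identity holds with $\phi_0^{-1}$ in place of $\phi_0$, which gives $\phi_0^{-1}f_*\phi_0=(f^\theta)_*\in G'$.
\end{proof}

For type $0$ the ends are integers and cannot be moved by type $0$. Instead we write an element of type $0$ supported near the integers in terms of the other types. Define $a,b,\gamma\in F$ and homeomorphisms $e_\ell$ of $[-\frac12,\frac12]$, $\ell\in[0,1]$, as follows: $a(t)=\frac12\phi(2t)$ on $[0,\frac12]$ and $a(t)=t$ on $[\frac12,1]$; $b(t)=1-a(1-t)$;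
\[
e_1(t)=\operatorname{sign}(t)\,a(|t|),\qquad \gamma(\tfrac12+t)=\tfrac12+e_1(t)\qquad(|t|\le\tfrac12);
\]
$e_\ell(t)=\ell\,e_1(t/\ell)$ for $|t|\le\frac\ell2$ and $e_\ell(t)=t$ otherwise; $e_0=\mathrm{id}$. The maps $a,b,\gamma$ have dyadic breakpoints and their slopes are $1$ or slopes of $\phi$, so they lie in $F$. Since $e_1$ is odd, the copy of $\gamma$ with data $(k,\ell,\sigma)$ sends $k+t$ to $k+\sigma\ell\,e_1(\sigma t/\ell)=k+e_\ell(t)$: the sign does not matter. Together with \eqref{eq:f0} this gives the following table of actions on $[k-\frac12,k+\frac12]$, in the coordinate $t=x-k$: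
\begin{equation}\label{eq:table}
\begin{array}{c|cccc}
&a_0&b_0&\gamma_*&\gamma_I\\\hline
k\text{ even}&e_1&\mathrm{id}&\mathrm{id}&e_{\ell_I(\Lambda(k))}\\
k\text{ odd}&\mathrm{id}&e_1&e_1&\mathrm{id}
\end{array}
\end{equation}
Hence $b_0=\gamma_*$. For $a_0$ there is a difficulty. By \eqref{eq:max}, at each even $k$ some $\gamma_{\{i\}}$ acts as $e_1$, but $i$ depends on $k$, and we need one element of $G$ that acts as $e_1$ at all even $k$. For $d=1$ such an element is $\gamma_{\{1\}}\gamma_{\{1,2\}}^{-1}\gamma_{\{2\}}$. It acts as $e_{\ell_1}e_{\min(\ell_1,\ell_2)}^{-1}e_{\ell_2}$; if $\ell_1=1$ the last two factors cancel, and if $\ell_2=1$ the first two cancel. This is why the types $I$ were introduced. In general one needs a noncommutative inclusion--exclusion formula.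

\begin{lemma}\label{lem:incl}
For each $m\ge1$ there is a word $W_m$ in symbols $\xi_I^{\pm1}$, $\emptyset\ne I\subseteq\{1,\dots,m\}$, with the following property. For every map $p\mapsto e_p$ from $[0,1]$ to a group and all $p_1,\dots,p_m\in[0,1]$, substituting $e_{\min_{i\in I}p_i}$ for $\xi_I$ in $W_m$ gives $e_{\max_ip_i}$.
\end{lemma}

\begin{proof}
For $p,q\in[0,1]$,
\begin{equation}\label{eq:two}
e_{\max(p,q)}=e_p\,e_{\min(p,q)}^{-1}\,e_q,
\end{equation}
because the right side is $e_pe_q^{-1}e_q$ if $p\ge q$ and $e_pe_p^{-1}e_q$ if $p<q$. Put $W_1=\xi_{\{1\}}$ and $W_m=W_{m-1}V^{-1}\xi_{\{m\}}$, where $V$ is obtained from $W_{m-1}$ by replacing each $\xi_I$ with $\xi_{I\cup\{m\}}$. Let $q=\max_{i<m}p_i$ and $p_i'=\min(p_i,p_m)$ for $i<m$. By induction $W_{m-1}$ evaluates to $e_q$. Since $\min_{i\in I}p'_i=\min_{i\in I\cup\{m\}}p_i$, the word $V$ evaluates to $e_{\max_{i<m}p_i'}=e_{\min(q,p_m)}$. Now apply \eqref{eq:two} to $q$ and $p_m$.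
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:perfect}]
Substitute $\gamma_I$ for $\xi_I$ in $W_{d+1}$. By \eqref{eq:table} the resulting element preserves each interval $[k-\frac12,k+\frac12]$ and is trivial on it for $k$ odd. For $k$ even, Lemma~\ref{lem:incl} with $p_i=\ell_i(\Lambda(k))$ and \eqref{eq:max} show that it acts as $e_1$. So it equals $a_0$, and Lemma~\ref{lem:star} gives $a_0\in G'$ and $b_0=\gamma_*\in G'$. The images of $a$ and $b$ under \eqref{eq:ab} are $(-1,0)$ and $(0,-1)$, which generate $\mathbb Z^2$. So every $f\in F$ has the form $a^mb^nc$ with $c\in F'$, and $f_0=a_0^mb_0^nc_0\in G'$. With Lemma~\ref{lem:star}, all generators of $G$ lie in $G'$.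
\end{proof}

\section{A law for maps with few breakpoints}\label{sec:law}

By Proposition~\ref{prop:fixed}, two elements $u,v$ of $G_\omega$ act on each of infinitely many compact intervals. A relation on each interval is not enough: a product of groups without non-Abelian free subgroups may contain one, as $\mathbb F_2$, being residually finite, embeds in a product of finite groups. We need one relation for all intervals. What the restrictions of $u,v$ have in common is a bound on the number of breakpoints.

\begin{proposition}\label{prop:law}
For every $N$ there is a nontrivial $w_N\in\mathbb F_2$ such that $w_N(f,g)=1$ for every compact interval $J\subset\mathbb R$ and all $f,g\in\mathrm{PL}_+(J)$ with at most $N$ breakpoints each.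
\end{proposition}

The proof is by compactness: pairs that violate more and more relations should have a limit that violates all of them. Over $\mathbb R$ the limit need not exist, since breakpoints may collide and slopes may tend to $0$ or $\infty$. It does exist over an ultrapower of $\mathbb R$, so we must exclude free subgroups over an arbitrary ordered field $\mathbb K$. Let $\Delta=[0,1]_{\mathbb K}$, and let $\mathrm{PL}_+(\Delta)$ be the group of increasing bijections of $\Delta$ that are affine on each of finitely many closed intervals $[a_i,a_{i+1}]$, $0=a_0<a_1<\dots<a_m=1$, $a_i\in\Delta$.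

\begin{proposition}\label{prop:nofree}
For every ordered field $\mathbb K$ the group $\mathrm{PL}_+(\Delta)$ contains no non-Abelian free subgroup.
\end{proposition}

The argument takes suprema of orbits, which need not exist in $\Delta$. A \emph{gap} of $\Delta$ is a partition $\Delta=A\sqcup B$ into nonempty sets with $A<B$ such that $A$ has no maximum and $B$ has no minimum. The \emph{Dedekind completion} $\overline\Delta$ is $\Delta$ together with its gaps, each placed above its $A$ and below its $B$. We use the following properties.
\begin{itemize}
\item[(a)] Every subset of $\overline\Delta$ has a supremum and an infimum, and strictly between two points of $\overline\Delta$ lies a point of $\Delta$.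
\item[(b)] An increasing bijection $h$ of $\Delta$ extends to the order automorphism $(A,B)\mapsto(hA,hB)$ of $\overline\Delta$, compatibly with composition. If $h$ fixes all points of $\Delta$ between $\alpha,\beta\in\Delta$, it fixes all gaps between them.
\item[(c)] $\overline\Delta$ is compact in the order topology. Indeed, given an open cover, let $s$ be the supremum of the $t$ such that $[0,t]$ is finitely covered. A member of the cover contains an interval around $s$; so $[0,s]$ is finitely covered, and if $s<1$ so is $[0,t]$ for some $t>s$, by (a), which is impossible.
\end{itemize}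
A gap can be fixed in a way that has no analog over $\mathbb R$. If $0<\eta<\frac1n$ for all $n\ge1$, a map equal to $x+\eta$ on $[\frac14,\frac34]$ fixes the gap with $A=\{x: x<\frac12+\frac1n\text{ for all }n\}$, has slope $1$ there, and moves all nearby points of $\Delta$. So the germ at a fixed gap is an affine map that its slope does not determine, and this is why the proof works with $H''$ rather than $H'$.

\begin{proof}[Proof of Proposition~\ref{prop:nofree}]
Suppose $H\le\mathrm{PL}_+(\Delta)$ is free of rank $2$. Let $\mathrm{Fix}\subseteq\overline\Delta$ be the set of points fixed by all of $H$. It contains $0$ and $1$ and the supremum and infimum of each of its nonempty subsets, since order automorphisms preserve these.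

\emph{Step 1: every $x\in H''$ is the identity on a neighborhood of every $\xi\in\mathrm{Fix}$.} Let $\xi\in\Delta$. The one-sided slopes at $\xi$ (one of them if $\xi\in\{0,1\}$) are homomorphisms from $H$ to the Abelian group $\mathbb K_{>0}$. An element of $H'$ fixes $\xi$ with slope $1$ on each side, so it is the identity near $\xi$ in $\Delta$, and in $\overline\Delta$ by (b).

Let $\xi$ be a gap. The subdivision points of $h\in H$ lie in $\Delta$, so there are $\alpha_h<\xi<\beta_h$ in $\Delta$ such that $h$ agrees on $[\alpha_h,\beta_h]\cap\Delta$ with an affine map $\lambda_h$ of $\mathbb K$. Two such intervals share at least two points of $\Delta$, so $\lambda_h$ is unique. For $h,k\in H$ put $\alpha=\max(\alpha_k,k^{-1}\alpha_h)$ and $\beta=\min(\beta_k,k^{-1}\beta_h)$. Since $k$ fixes $\xi$, we have $\alpha<\xi<\beta$, and $hk=\lambda_h\lambda_k$ on $[\alpha,\beta]\cap\Delta$. So $h\mapsto\lambda_h$ is a homomorphism to the affine group of $\mathbb K$. Commutators in that group are translations, which commute, so $\lambda_x=\mathrm{id}$ for $x\in H''$, and $x$ is the identity on $[\alpha_x,\beta_x]$.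

\emph{Step 2: a minimal element.} A point $\eta\notin\mathrm{Fix}$ lies in the interval $(\xi_1,\xi_2)$, where $\xi_1=\sup(\mathrm{Fix}\cap[0,\eta])$ and $\xi_2=\inf(\mathrm{Fix}\cap[\eta,1])$ belong to $\mathrm{Fix}$. These intervals are open, pairwise disjoint or equal, $H$-invariant, and cover $\overline\Delta\setminus\mathrm{Fix}$; call them \emph{components}. For $x\in H''$ let $C_x$ be the closure of the support $\{\eta:x\eta\ne\eta\}$. It is compact by (c) and disjoint from $\mathrm{Fix}$ by Step 1, so it meets only finitely many components. Let $n(x)$ be the number of components on which $x$ is not the identity. As $H$ is not solvable, we can choose $1\ne x\in H''$ with $n(x)$ minimal, and $n(x)\ge1$.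

\emph{Step 3: displacing the support.} Let $J=(\xi_1,\xi_2)$ be a component on which $x\ne\mathrm{id}$. The set $C_x\cap J=C_x\cap[\xi_1,\xi_2]$ is closed and nonempty, so it has a minimum $\alpha$ and a maximum $\beta$. The supremum $\eta$ of the orbit $H\alpha$ is fixed by $H$ and $\eta\ge\alpha>\xi_1$, so $\eta\ge\xi_2>\beta$. Hence $h\alpha>\beta$ for some $h\in H$. Put $x_1=hxh^{-1}\in H''$. Within $J$ the supports of $x$ and $x_1$ lie in the disjoint intervals $[\alpha,\beta]$ and $[h\alpha,h\beta]$, so $[x,x_1]$ is trivial on $J$. It is also trivial on every component on which $x$ is trivial. Thus $n([x,x_1])<n(x)$, and minimality gives $[x,x_1]=1$.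

Now $x$ and $x_1$ lie in the cyclic centralizer of $x$, say $x=c^i$ and $x_1=c^j$ with $i,j\neq0$, so $x^j=x_1^i$. A nonzero power of an order automorphism has the same support, because $x\eta>\eta$ implies $\eta<x\eta<x^2\eta<\cdots$, and likewise with the inequalities reversed. So $x$ and $x_1$ have the same support, whereas in $J$ their supports are nonempty and disjoint. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:law}]
Conjugating by an affine map, we may take $J=[0,1]$. Suppose no such word exists for some $N$.

Two nontrivial normal subgroups $M_1,M_2$ of $\mathbb F_2=\langle a,b\rangle$ intersect nontrivially. Otherwise $[M_1,M_2]\subseteq M_1\cap M_2=1$, so $M_2$ centralizes a nontrivial element and is infinite cyclic, $M_2=\langle c\rangle$. Normality gives $gcg^{-1}=c^{\pm1}$ for all $g$, so $a^2$ and $b^2$ lie in the cyclic centralizer of $c$; but they do not commute. Enumerate the nontrivial elements $v_1,v_2,\dots$ of $\mathbb F_2$. By induction there is $V_n\ne1$ in the intersection of the normal closures of $v_1,\dots,v_n$. By assumption there are $f_n,g_n\in\mathrm{PL}_+([0,1])$ with at most $N$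 breakpoints and $V_n(f_n,g_n)\ne1$. Then $v_m(f_n,g_n)\neq1$ for all $m\le n$, since $V_n$ is a product of conjugates of $v_m^{\pm1}$.

Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$: a family of subsets that is closed under supersets and finite intersections, contains exactly one of each subset and its complement, and contains all cofinite sets. ``Almost all $n$'' means ``all $n$ in a member of $\mathcal U$''. Let $\mathbb K$ be the set of classes $[t_n]$ of real sequences modulo equality for almost all $n$, with termwise operations and $[s_n]<[t_n]$ if $s_n<t_n$ for almost all $n$. This is an ordered field, and every point of $\Delta=[0,1]_{\mathbb K}$ has a representative in $[0,1]^{\mathbb N}$. A sequence $(h_n)$ in $\mathrm{PL}_+([0,1])$ defines the increasing bijection $[t_n]\mapsto[h_n(t_n)]$ of $\Delta$, with inverse defined by $(h_n^{-1})$, and this assignment respects composition. Let $f,g$ be defined by $(f_n),(g_n)$.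

Choose $0=a_{n,0}\le a_{n,1}\le\dots\le a_{n,N+1}=1$ and reals $\lambda_{n,i},\mu_{n,i}$ with $f_n(t)=\lambda_{n,i}t+\mu_{n,i}$ on $[a_{n,i},a_{n,i+1}]$; this is where the uniform bound $N$ is used. Put $a_i=[a_{n,i}]$, $\lambda_i=[\lambda_{n,i}]$, $\mu_i=[\mu_{n,i}]$. If $a_i\le[t_n]\le a_{i+1}$, then $t_n\in[a_{n,i},a_{n,i+1}]$ for almost all $n$, so $f$ is the map $t\mapsto\lambda_it+\mu_i$ on $[a_i,a_{i+1}]$. Hence $f\in\mathrm{PL}_+(\Delta)$, and the same argument applies to $g$. For fixed $m$ and each $n\ge m$ pick $t_n$ moved by $v_m(f_n,g_n)$; then $v_m(f,g)$ moves $[t_n]$. So $f,g$ freely generate a free group of rank $2$, contradicting Proposition~\ref{prop:nofree}.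
\end{proof}

\section{Proof of the theorems}\label{sec:proof}

Let $d\ge2$, let $\omega$ be the labeling of Proposition~\ref{prop:fixed}, and let $G_d=G_\omega$. It is a nontrivial finitely generated subgroup of $\mathrm{Homeo}_+(\mathbb R)$, hence left-orderable, and it is perfect by Proposition~\ref{prop:perfect}.

\medskip\noindent\emph{Item 3.} Being nontrivial, finitely generated and perfect, $G_d$ is not locally indicable. By Theorem~\ref{thm:conrad} it is not Conradian left-orderable.

\medskip\noindent\emph{Item 2.} Let $K\le G_d$ be generated by at most $d$ elements. Lift the generators to $\mathbb F_{\mathcal A}$ and pad with $1$ to obtain a $d$-tuple. By Proposition~\ref{prop:fixed} there is $n$ such that $K$ fixes all $p_j=2^n(2j+1)$, $j\in\mathbb Z$. The intervals $[p_j,p_{j+1}]$ cover $\mathbb R$, so restriction embeds $K$ in $\prod_j\mathrm{PL}_+([p_j,p_{j+1}])$, and each factor is isomorphic to $\mathrm{PL}_+([0,1])$. Every nontrivial finitely generated subgroup of $K$ fixes $p_0$ and maps onto $\mathbb Z$ by Lemma~\ref{lem:slope}. So $K$ is locally indicable, and Conradian left-orderable by Theorem~\ref{thm:conrad}.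

\medskip\noindent\emph{Item 1.} Let $u,v\in G_d$ be represented by words of length at most $m$. Since $d\ge2$ (this is the only use of that hypothesis), there is $n$ as above such that $u$ and $v$ fix all $p_j=2^n(2j+1)$. We bound their breakpoints in $[p_j,p_{j+1}]$ independently of $j$. Let $\kappa$ be the largest number of breakpoints of an element of $X^{\pm1}$. A copy contributes at most $\kappa+2$ breakpoints, its endpoints included. For type $0$ an interval $[k,k+1]$, $k\in\mathbb Z$, is the interval of one copy; for the other types it meets the interval of only one copy. So each letter has at most $\kappa+2$ breakpoints in $[k,k+1]$. Write $u=s_1\cdots s_{m'}$ with letters $s_i$ and $m'\le m$. If $x$ is a breakpoint of $u$, then by the chain rule $s_{i+1}\cdots s_{m'}(x)$ is a breakpoint of $s_i$ for some $i$. For $x\in[p_j,p_{j+1}]$ this point lies in $[p_j-m,p_{j+1}+m]$, a union of $2^{n+1}+2m$ intervals $[k,k+1]$. Hence $u$, and by the same count $v$, has at most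
\[
N=m(\kappa+2)(2^{n+1}+2m)
\]
breakpoints in each $[p_j,p_{j+1}]$. By Proposition~\ref{prop:law}, $w_N(u,v)$ is trivial on every $[p_j,p_{j+1}]$, so $w_N(u,v)=1$. Thus no two elements of $G_d$ freely generate a free group of rank $2$, and $G_d$ has no non-Abelian free subgroup.

\medskip
This proves Theorem~\ref{thm:B}, and $G=G_2$ proves Theorem~\ref{thm:A}.\hfill$\square$

\begin{remark}
By items 2 and 3, the failure of the Conradian property in $G_d$ is invisible on subgroups generated by $d$ elements; in particular $G_d$ itself cannot be generated by $d$ elements.
\end{remark}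

\begin{remark}
Since $G_d$ is left-orderable and not locally indicable, it is non-amenable by \cite{WM}; so the groups $G_d$ are non-amenable groups without non-Abelian free subgroups. By \cite{LMR}, ``free subgroup'' cannot be replaced by ``free subsemigroup'' in Theorem~\ref{thm:A}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Brodskii} Brodskii, 1984.

\bibitem{CFP} Cannon, Floyd and Parry, Enseign. Math. 42 (1996).

\bibitem{CR} Adam Clay and Dale Rolfsen, \emph{Ordered groups and topology}, arXiv:1511.05088 (2015).

\bibitem{Conrad} Conrad, \emph{Right-ordered groups}, Michigan Math. J. 6 (1959).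

\bibitem{LMR} Longobardi, Maj and Rhemtulla.

\bibitem{Navas} Navas, Ann. Inst. Fourier 60 (2010).

\bibitem{RR} Rhemtulla and Rolfsen, Proc. AMS 130 (2002).

\bibitem{WM} Witte Morris, Algebr. Geom. Topol. 6 (2006).

\end{thebibliography}
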